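# Biased polynomials over prime fields as low-weight expressions in polynomials of smaller degree

## 1. The decomposition theorem

Let $p$ be a prime and $\omega=e^{2\pi i/p}$. For $f:\mathbb F_p^n\to\mathbb F_p$ the bias is $\mathrm{bias}(f)=\left|\mathbb E_{x\in\mathbb F_p^n}\,\omega^{f(x)}\right|$. Degrees of polynomials are degrees as functions: the degree of the unique representative with all exponents at most $p-1$, so the multilinear degree when $p=2$.

**Theorem 1.** For every prime $p$, $d\ge1$, $\delta>0$ there is $r_0=r_0(p,d,\delta)$ such that for all $n$, every polynomial $f:\mathbb F_p^n\to\mathbb F_p$ of degree $\le d$ with $\mathrm{bias}(f)\ge\delta$ can be written as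
$$f=\sum_{\alpha}\gamma_\alpha X_1^{\alpha_1}\cdots X_r^{\alpha_r},\qquad r\le r_0,\quad \gamma_\alpha\in\mathbb F_p,\quad 0\le\alpha_i\le p-1,$$
with polynomials $X_i:\mathbb F_p^n\to\mathbb F_p$ and integers $1\le w_i\le d-1$ such that $\deg X_i\le w_i$, where the sum runs only over $\alpha$ with $\sum_i\alpha_iw_i\le d$.

**Corollary 2.** Under the same hypotheses, $f=\sum_{i=1}^CG_iH_i+Q$ with $G_i,H_i$ nonconstant, $\deg G_i+\deg H_i\le d$, $\deg Q\le d-1$, and $C\le p^{r_0}$.

**Theorem 3.** If $f=\sum_{i=1}^CG_iH_i+Q$ with $G_i,H_i$ nonconstant, $\deg G_i+\deg H_i\le d$ and $\deg Q\le d-1$, then $\mathrm{bias}(f-Q')\ge p^{-C}$ for some $Q'$ of degree $\le d-1$.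

The case $p=2$, $d=6$ of Corollary 2 answers a question from Pooya Hatami, "On the Structure of Quintic Polynomials", arXiv:1510.05334 (2015): can every biased $f:\mathbb F_2^n\to\mathbb F_2$ of degree six be written as $\sum_{i\le C}G_iH_i+Q$ with nonconstant $G_i,H_i$, $\deg G_i+\deg H_i\le 6$, $\deg Q\le5$, and $C$ bounded in terms of the bias only? The answer is yes: for every $\delta>0$ the constant $C(\delta)=2^{r_0(2,6,\delta)}$ works for all $n$.

What do the statements say? If the values of $f$ were uniformly distributed, the bias would be $0$. So bias at least $\delta$ is a statistical defect, and the theorem turns it into algebra: $f$ is a polynomial in boundedly many polynomials $X_i$ of degree strictly smaller than $d$, and this outer polynomial creates no formal degree above $d$. The restriction $w_i\le d-1$ carries the content, since with $w_i=d$ allowed one could write $f=X_1$. For $p=2$, $d=6$ the monomials are products such as $X_1X_2X_3$ with weights $1,2,3$, or $X_1X_2$ with weights $2,4$.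 Theorem 3 is a converse, and is not needed for Corollary 2.

Two background facts. Every degree $d$ polynomial $f$ over a finite field $\mathbb F$ with bias $\delta$ is $\Gamma(P_1,\dots,P_c)$ with $\deg P_i\le d-1$, $c\le c(\delta,d,\mathbb F)$, and some function $\Gamma$ (Green–Tao for $d<|\mathbb F|$, Kaufman–Lovett in general). Moreover, over a prime field with $d<|\mathbb F|+4$, in particular for all $d\le5$, the decomposition in the form of Corollary 2 holds. Over $\mathbb F_2$, degree six is the first degree outside that range. The only deep input below is the Tao–Ziegler inverse theorem (Theorem 5). The bound $r_0$ is not explicit, because the proof uses an ultrafilter.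

*Proof of Corollary 2 from Theorem 1.* There are at most $p^r$ monomials. A monomial with $\sum\alpha_i\le1$ has degree $\le d-1$; put it in $Q$. If $\sum\alpha_i\ge2$, choose $i$ with $\alpha_i\ge1$ and write $\gamma_\alpha X^\alpha=(\gamma_\alpha X_i)\cdot X^{\alpha-\mathbf 1_i}$, where $\mathbf 1_i$ is the $i$-th unit vector. The factors have degrees $\le w_i$ and $\le d-w_i$, and both bounds lie in $[1,d-1]$. If both factors are nonconstant, this is a term $G_iH_i$. If one is constant, the product has degree $\le d-1$ and goes to $Q$. $\square$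

## 2. Degrees one and two by hand

For $d=1$, a nonconstant affine function takes every value equally often, so its bias is $0$. A biased $f$ is constant, and Theorem 1 holds with $r=0$.

Let $d=2$, $p=2$, and put $B(h,x)=f(x+h)-f(x)-f(h)+f(0)$, a symmetric bilinear form. Then
$$\mathrm{bias}(f)^2=\mathbb E_{x,h}(-1)^{f(x+h)-f(x)}=\mathbb E_h(-1)^{f(h)-f(0)}\,\mathbb E_x(-1)^{B(h,x)} .$$
The inner average is $1$ if $h$ lies in $W=\{h:B(h,\cdot)=0\}$ and $0$ otherwise. Hence $\delta^2\le 2^{-R}$, where $R$ is the codimension of $W$, so $R\le2\log_2(1/\delta)$. Choose coordinates in which $W$ is spanned by $e_{R+1},\dots,e_n$. The coefficient $c_{ij}$ of $x_ix_j$ in $f$ is $B(e_i,e_j)$, which is $0$ when $i,j>R$. So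
$$f=\sum_{i\le R}x_i\Big(\sum_{j>i}c_{ij}x_j\Big)+\text{(affine)},$$
which is the decomposition, with $C\le 2\log_2(1/\delta)$.

What made this easy is that $x\mapsto f(x+h)-f(x)$ is affine, so its bias is $0$ or $1$. From degree three on, the derivatives are themselves of degree at least two, and their biases take intermediate values.

## 3. Derivatives and circle-valued polynomials

Put $\mathbb T=\mathbb R/\mathbb Z$ and $e(t)=e^{2\pi it}$. Let $v$ be the $p$-adic valuation, $v(0)=\infty$, and let $|y|\in\{0,\dots,p-1\}$ be the integer lift of $y\in\mathbb F_p$. $V$ always denotes a finite-dimensional $\mathbb F_p$-space. For a function $F$ on an abelian group let $\partial_hF(x)=F(x+h)-F(x)$. For $h=(h_1,\dots,h_m)$ and $S,T\subseteq[m]$ write $h_S=\sum_{s\in S}h_s$ and $\partial_h^T=\prod_{t\in T}\partial_{h_t}$. Since translation by $h_s$ is $1+\partial_{h_s}$,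
$$F(x+h_S)=\sum_{T\subseteq S}\partial_h^TF(x),\qquad \partial_h^{[m]}F(x)=\sum_{S\subseteq[m]}(-1)^{m-|S|}F(x+h_S).\tag{1}$$

**Definition (degree).** For an abelian group $M$, a function $F:V\to M$ has degree $\le D$ if $\partial_{h_1}\cdots\partial_{h_{D+1}}F\equiv0$ for all $h_i$. $\mathrm{Poly}_D(V)$ is the group of $P:V\to\mathbb T$ of degree $\le D$ with $P(0)=0$; we put $\mathrm{Poly}_t(V)=0$ for $t\le0$.

Expanding $\prod_k(1+\partial_{e_k})^{|x_k|}$ gives the Newton expansion of any $\varphi:\mathbb F_p^N\to M$: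
$$\varphi(x)=\sum_{a\in\{0,\dots,p-1\}^N}\ \prod_k\binom{|x_k|}{a_k}\,\nabla^a\varphi(0),\qquad \nabla^a=\prod_k\partial_{e_k}^{a_k}.\tag{2}$$
For $f:V\to\mathbb F_p$ the two notions of degree agree. A derivative lowers the usual degree by at least one; conversely, if $f$ has degree $\le D$ in the sense of the definition, only $a$ with $|a|=\sum a_k\le D$ survive in (2), and $\binom{|x_k|}{a_k}$ is a polynomial of degree $a_k$ in $x_k$ over $\mathbb F_p$. It is also the degree of $f/p:=|f|/p:V\to\mathbb T$, because $y\mapsto|y|/p$ embeds $\mathbb F_p$ in $\mathbb T$.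

**Lemma 4.** $p^i\,\mathrm{Poly}_D(V)\subseteq\mathrm{Poly}_{D-i(p-1)}(V)$. In particular, for $D\ge1$, elements of $\mathrm{Poly}_D(V)$ take values in $U_D:=p^{-D}\mathbb Z/\mathbb Z$.

*Proof.* It suffices to take $i=1$ and $D\ge1$. As $ph=0$, $(1+\partial_h)^p=1$, that is, $p\,\partial_h(1+N_h)=-\partial_h^p$ with $N_h=\sum_{2\le i\le p-1}\frac1p\binom pi\partial_h^{i-1}$. On functions of bounded degree $N_h$ is nilpotent, so $1+N_h$ has an inverse that is an integer polynomial in $\partial_h$. For $P\in\mathrm{Poly}_D(V)$ we get $\partial_h(pP)=-(1+N_h)^{-1}\partial_h^pP$, which has degree $\le D-p$, and is $0$ if $D<p$. If $D\ge p$, then $pP$ has degree $\le D-p+1$. If $D<p$, then $pP$ is constant, equal to $pP(0)=0$. The last claim follows from $p^D\,\mathrm{Poly}_D(V)\subseteq\mathrm{Poly}_{D-D(p-1)}(V)=0$. $\square$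

**Example (Hamming weight).** On $\mathbb F_2^n$ let $s(x)=\sum_i|x_i|\in\mathbb Z$. On functions on $\mathbb F_2$ we have $\partial_1^2=-2\partial_1$, so $\partial_1^{k+1}|\cdot|=(-2)^k\partial_1|\cdot|\in2^k\mathbb Z$. Hence $s/2^k\bmod 1$ has degree $\le k$. Its degree is exactly $k$ (for $n\ge1$): otherwise Lemma 4 would give $2^{k-1}\cdot s/2^k=s/2=0$.

Write $s=\varepsilon_0+2\varepsilon_1+4\varepsilon_2+\cdots$ in binary. By Lucas' theorem $\varepsilon_j\equiv\binom{s}{2^j}\pmod2$, so $\varepsilon_j$ is the elementary symmetric polynomial $S_{2^j}$, of degree $2^j$ if $n\ge2^j$. Thus $s/8$ has degree $3$, yet its third digit $S_4$ has degree $4$. This one example shows most of the phenomena below.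

## 4. Gowers norms and the inverse theorem

Put $\|F\|_{U^k}^{2^k}=\mathbb E_{x,h_1,\dots,h_k}\prod_{S\subseteq[k]}\mathcal C^{k-|S|}F(x+h_S)$, where $\mathcal C$ is complex conjugation. By (1), $\|e(g)\|_{U^k}^{2^k}=\mathbb E_{x,h}\,e(\partial_h^{[k]}g(x))$. Standard facts: the defining average is nonnegative, $\|\cdot\|_{U^k}\le\|\cdot\|_{U^{k+1}}$ for $k\ge1$, and $\|F\|_{U^1}=|\mathbb EF|$.

**Theorem 5 (main theorem of T. Tao, T. Ziegler, The inverse conjecture for the Gowers norm over finite fields in low characteristic, Ann. Comb. 16 (2012), 121–188).** For $s\ge1$, $\eta>0$ there is $c=c(p,s,\eta)>0$ such that if $F:V\to\mathbb C$, $|F|\le1$, $\|F\|_{U^{s+1}}\ge\eta$, then $|\mathbb E_xF(x)e(-Q(x))|\ge c$ for some $Q:V\to\mathbb T$ of degree $\le s$.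

**Lemma 6.** Let $k\ge1$, $g:V\to\mathbb T$, $x\in V$, and for $i\le k$ let $b_i:V^k\to\mathbb C$ satisfy $|b_i|\le1$ with $b_i$ independent of $h_i$. Then $\big|\mathbb E_{h\in V^k}e(\partial_h^{[k]}g(x))\prod_ib_i(h)\big|\le\|e(g)\|_{U^k}$.

*Proof.* Apply Cauchy–Schwarz in $h_1,\dots,h_{k-1}$, taking out $b_k$. The square of the left side is at most
$$\mathbb E_{h_1,\dots,h_{k-1}}\Big|\mathbb E_{h_k}e(\partial_h^{[k]}g(x))\prod_{i<k}b_i\Big|^2=\mathbb E_{h_k,h_k'}\,\mathbb E_{h_1,\dots,h_{k-1}}e\big(\partial_h^{[k-1]}G(x)\big)\prod_{i<k}b_i\overline{b_i'},$$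
where $G(y)=\partial_{h_k}g(y)-\partial_{h_k'}g(y)=\partial_{h_k-h_k'}g(y+h_k')$ and $b_i'$ is $b_i$ with $h_k'$ in place of $h_k$. For fixed $h_k,h_k'$ the function $b_i\overline{b_i'}$ is bounded by $1$ and independent of $h_i$, so the step repeats for $h_{k-1},\dots,h_1$, each time with Cauchy–Schwarz over the outer averages too. After $k$ steps the $2^k$-th power of the left side is at most $\mathbb E_{h,h'}e\big(\partial_{h_1-h_1'}\cdots\partial_{h_k-h_k'}g(x+\sum_ih_i')\big)$. As $(h-h',h')$ is uniform on $V^{2k}$, the point $x+\sum h_i'$ is uniform and independent of $h-h'$, so this equals $\|e(g)\|_{U^k}^{2^k}$. $\square$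

## 5. The classical attempt and the polynomial $S_4$

Start from $f=\Gamma(P_1,\dots,P_c)$ with $\deg P_i\le d-1$. Expanding $\Gamma$ formally produces monomials of degree far above $d$. But $\deg f\le d$ means $\sum_{S\subseteq[d+1]}(-1)^{|S|}\Gamma(P(x+h_S))=0$ for all $x,h$. If the cubes $(P(x+h_S))_S$ filled out all configurations compatible with the degrees of the $P_i$, this would be an identity about $\Gamma$ alone, saying that $\Gamma$ has degree at most $d$ when the $i$-th variable gets weight $\deg P_i$.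

So one wants cubes to be equidistributed. By Fourier analysis this means that averages $\mathbb E_h\,e\big(\sum_T\partial_h^Tg_T(x)\big)$ are small, where the $g_T$ are combinations of the $P_i/p$. Lemma 6 bounds such an average by a norm $\|e(g)\|_{U^k}$ with $k\le\deg g$. Hence we need $\|e(g)\|_{U^t}$ to be small for combinations $g$ of degree $t$. When it is not small, Theorem 5 gives $Q$ of degree $\le t-1$ correlating with $g$, and we hope to replace $g$ by polynomials of lower degree and continue.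

Here the attempt to stay with $\mathbb F_p$-valued polynomials stops: $Q$ takes values in $\mathbb T$. Take $p=2$ and $g=S_4/2$, $t=4$. The norm $U^4$ does not change when $e(g)$ is multiplied by $e(-Q)$ with $\deg Q\le3$, so with $Q=s/8$
$$\|e(S_4/2)\|_{U^4}=\|e(S_4/2-s/8)\|_{U^4}\ge\big|\mathbb E\,e(S_4/2-s/8)\big| .$$
As $n\to\infty$, $s$ becomes uniform mod $8$, because $|\mathbb E\,e(as/8)|=|(1+e(a/8))/2|^n\to0$ for $1\le a\le 7$. The right side therefore tends to
$$\Big|\tfrac18\sum_{t=0}^7(-1)^{\lfloor t/4\rfloor}e(-t/8)\Big|=\Big|\tfrac14\sum_{t=0}^3e(-t/8)\Big|=\frac1{4\sin(\pi/8)}>0 .$$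
So $S_4$ obstructs equidistribution at level $4$, and it is the circle-valued cubic $s/8$ that explains this.

Once circle-valued polynomials are admitted, two new difficulties appear.

First, the list of polynomials generates a group with elements of order $p^j$, and relations $pP=\cdots$ must be controlled exactly. Let $\ell=\sum x_i$ on $\mathbb F_2^n$. The quadratic $s/4-|\ell|/4=\varepsilon_1/2=S_2/2$ is classical. If our list is $\ell/2$, $S_2/2$, $s/8$, the group it generates contains $2\cdot s/8-S_2/2=|\ell|/4$, and $|\mathbb E\,e(|\ell|/4)|=|1+i|/2$ does not tend to $0$. The cure is to replace $s/8$ by $s/8-|\ell|/8$, so that $2(s/8-|\ell|/8)=S_2/2$ exactly. In general we need $p$-th roots (in additive notation: solutions of $pl'=l$) with good properties.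

Second, $f$ may appear as a digit of circle-valued polynomials of lower degree, and digits can have larger degree, as with $S_4$ and $s/8$. Then $f$ itself may be one of the coordinates, of weight $d$, which Theorem 1 does not allow. But $\mathbb E(-1)^{S_4}\to0$, since $s$ becomes uniform mod $8$. This is how the bias hypothesis will remove coordinates of weight $d$.

## 6. Integer-valued functions and their types

Degrees of functions like $\binom{s}{4}/4$ have to be computed. The bookkeeping device is a condition on integer lifts.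

**Definition (type).** For an integer $e\ge0$, $F:V\to\mathbb Z$ has type $\le e$ if $v(\partial_h^{[m]}F(x))\ge\frac{m-e}{p-1}$ for all $m\ge0$, $x\in V$, $h\in V^m$.

Sums and integer multiples of functions of type $\le e$ have type $\le e$, and type $\le e$ implies type $\le e'$ for $e'\ge e$. The use of the notion is this:
$$\text{if }F\text{ has type}\le e,\ c\in\mathbb T,\ p^ic=0,\ i\ge1,\text{ then }cF\text{ has degree}\le e+(i-1)(p-1).\tag{3}$$
Indeed, for $m\ge e+(i-1)(p-1)+1$ the valuation is $>i-1$, hence $\ge i$.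

We use one identity twice. In a commutative ring with elements $\theta_T$ ($\emptyset\ne T\subseteq[m]$),
$$\sum_{S\subseteq[m]}(-1)^{m-|S|}\prod_{\emptyset\ne T\subseteq S}(1+\theta_T)=\sum_{\mathcal T:\ \bigcup\mathcal T=[m]}\ \prod_{T\in\mathcal T}\theta_T,\tag{4}$$
where $\mathcal T$ runs over sets of nonempty subsets of $[m]$. To see it, expand the products: a given $\mathcal T$ with union $U$ occurs for all $S\supseteq U$, and $\sum_{S\supseteq U}(-1)^{m-|S|}$ is $1$ if $U=[m]$ and $0$ otherwise.

**Lemma 7.** (1) For a nonzero linear form $\ell:V\to\mathbb F_p$, $|\ell|$ has type $\le1$. (2) If $F,F'$ have types $\le e,e'$, then $FF'$ has type $\le e+e'$. (3) If $F$ has type $\le e$ with $e\ge1$, then $\binom Fs$ has type $\le se$ for all $s\ge0$.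

*Proof.* (1) Since $\partial_h(\varphi\circ\ell)=(\partial_{\ell(h)}\varphi)\circ\ell$, we may work on $\mathbb F_p$. Let $\partial=\partial_1$. Each $\partial_a=(1+\partial)^{|a|}-1$ is a multiple of $\partial$ in $\mathbb Z[\partial]$, so it suffices to treat $\partial^m|\cdot|$. From $(1+\partial)^p=1$ we get $\partial^p=-p\,\partial\,u(\partial)$ with $u\in\mathbb Z[\partial]$, hence by induction $\partial^{1+(i-1)(p-1)}=(-pu)^{i-1}\partial$. As $\partial|y|\in\{1,1-p\}$, $\partial^2|\cdot|$ takes values in $p\mathbb Z$. So $\partial^{2+(i-1)(p-1)}|\cdot|=(-pu)^{i-1}\partial^2|\cdot|$ takes values in $p^i\mathbb Z$ for $i\ge1$. For $m\ge2$ take $i=\lfloor\frac{m-2}{p-1}\rfloor+1=\lceil\frac{m-1}{p-1}\rceil$. For $m\le1$ there is nothing to show.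

(2) $\partial_h^{[m]}(FF')=\sum_{A\cup B=[m]}\partial_h^AF\cdot\partial_h^BF'$, and $|A|+|B|\ge m$.

(3) Fix $x,h$; let $f_T=\partial_h^TF(x)$ and $\theta_T=(1+z)^{f_T}-1\in\mathbb Z[[z]]$. By (1), $(1+z)^{F(x+h_S)}=(1+z)^{f_\emptyset}\prod_{\emptyset\ne T\subseteq S}(1+\theta_T)$, so (4) gives
$$\sum_{S\subseteq[m]}(-1)^{m-|S|}(1+z)^{F(x+h_S)}=(1+z)^{f_\emptyset}\sum_{\bigcup\mathcal T=[m]}\ \prod_{T\in\mathcal T}\theta_T .$$
The coefficient of $z^s$ on the left is $\partial_h^{[m]}\binom Fs(x)$. On the right it is a sum of terms $\binom{f_\emptyset}{r_0}\prod_{T\in\mathcal T}\binom{f_T}{r_T}$ with all $r_T\ge1$ (each $\theta_T$ has zero constant term) and $\sum_Tr_T\le s$. From $\binom fr=\frac fr\binom{f-1}{r-1}$ we have $v\binom{f_T}{r}\ge v(f_T)-v(r)$. From $r\ge p^{v(r)}\ge1+v(r)(p-1)$ we have $v(r)\le\frac{r-1}{p-1}\le\frac{(r-1)e}{p-1}$. So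
$$v\binom{f_T}{r_T}\ge\frac{|T|-e}{p-1}-\frac{(r_T-1)e}{p-1}=\frac{|T|-r_Te}{p-1}.$$
Since $\sum_{T\in\mathcal T}|T|\ge m$, the product has valuation $\ge\frac{m-se}{p-1}$. $\square$

**Example (two lifts of $S_4$).** On $\mathbb F_2^n$, $s$ has type $\le1$, so $\binom s4$ has type $\le4$, and by (3) $\binom s4/4$ has degree $\le5$. It satisfies $2\cdot\binom s4/4=S_4/2$. The naive root $|S_4|/4$ is much worse. Since $|N\bmod2|\equiv N-2\binom N2\pmod4$,
$$|S_4|/4=\tfrac14\tbinom s4-\tfrac12\tbinom{\binom s4}2 .$$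
In the expansion of $\binom{\binom s4}2$ in the $\binom sk$, the top index is $8$, with coefficient the number $35$ of unordered pairs of $4$-sets with union a given $8$-set. As $35$ is odd, $|S_4|/4$ has degree $8$ for $n\ge8$. Roots must be taken of binomial coefficients, not of digits.

## 7. Filtered groups and cubes

The values of a list of circle-valued polynomials will live in a finite group $A$; the degrees of the list are recorded by a filtration.

**Definition (filtered group, cubes, polynomial maps).** Let $A$ be a finite abelian $p$-group with subgroups $A=A_{(0)}=A_{(1)}\supseteq A_{(2)}\supseteq\cdots$, $A_{(j)}=0$ for large $j$. $HK^m(A)$ is the set of $(c_S)_{S\subseteq[m]}$ with $c_S=\sum_{T\subseteq S}a_T$, $a_T\in A_{(|T|)}$. $\mathrm{Poly}_D(A\to M)$ is the set of $\Gamma:A\to M$ with $\partial_{a_1}\cdots\partial_{a_m}\Gamma=0$ whenever $m\ge1$, $a_i\in A_{(j_i)}$, $j_i\ge1$, $\sum j_i>D$.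

For $m=2$ the cube condition reads $c_{12}-c_1-c_2+c_\emptyset\in A_{(2)}$. If $A=\mathbb F_p^N$ with $A_{(2)}=0$, $\mathrm{Poly}_D(A\to M)$ consists of the functions of degree $\le D$. If $A_{(1)}=\dots=A_{(w)}=A$ and $A_{(w+1)}=0$, it consists of the functions killed by any $m$ derivatives with $mw>D$: every variable counts with weight $w$.

**Lemma 8.** For $D\ge0$: $\Gamma\in\mathrm{Poly}_D(A\to M)$ if and only if $\sum_{S\subseteq[D+1]}(-1)^{|S|}\Gamma(c_S)=0$ for all $c\in HK^{D+1}(A)$.

*Proof.* Extend $\Gamma$ linearly to $\mathbb Z[A]$; then $\Gamma\big([a]\prod_i([a_i]-1)\big)=\partial_{a_1}\cdots\partial_{a_m}\Gamma(a)$. With $\theta_T=[a_T]-1$ we have $[c_S]=[a_\emptyset]\prod_{\emptyset\ne T\subseteq S}(1+\theta_T)$, so by (4)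
$$\sum_{S\subseteq[D+1]}(-1)^{D+1-|S|}[c_S]=[a_\emptyset]\sum_{\bigcup\mathcal T=[D+1]}\ \prod_{T\in\mathcal T}([a_T]-1).$$
If $\Gamma\in\mathrm{Poly}_D(A\to M)$, it kills every term, as $\sum_{T\in\mathcal T}|T|\ge D+1$. Conversely let $a_i\in A_{(j_i)}$, $j_i\ge1$, $\sum j_i>D$. Drop some $a_i$ and lower the last remaining $j_i$ (the filtration is decreasing) until $\sum j_i=D+1$; it is enough that this shorter product of derivatives kills $\Gamma$. Take disjoint $T_i\subseteq[D+1]$ with $|T_i|=j_i$, put $a_{T_i}=a_i$, $a_\emptyset=a$, and all other $a_T=0$. Only $\mathcal T=\{T_i\}$ contributes, so the sum is $[a]\prod_i([a_i]-1)$, and $\partial_{a_1}\cdots\partial_{a_m}\Gamma(a)=0$. $\square$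

## 8. Sequences of polynomials modulo functions of lower degree

"Boundedly many, uniformly in $n$" is easiest to handle in a limit. A nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$ is a family of subsets closed under supersets and finite intersections, containing exactly one of each set and its complement, and containing no finite set. We say "for most $n$" for "for a set of $n$ in $\mathcal U$". If finitely many classes cover most $n$, one class contains most $n$, and bounded sequences have limits $\lim_{\mathcal U}$.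

Fix finite-dimensional $\mathbb F_p$-spaces $V_n$ ($n\in\mathbb N$) and $\mathcal U$. Let $\mathrm{Poly}_D$ be the group of sequences $(P_n)$, $P_n\in\mathrm{Poly}_D(V_n)$, modulo equality for most $n$. A sequence $(F_n)$ of functions on $V_n$ is *a function of* $Q^1,\dots,Q^r$ (with $r$ fixed) if for most $n$, $F_n$ is a function of $(Q_n^1,\dots,Q_n^r)$. Put $\|P\|_{U^k}=\lim_{\mathcal U}\|e(P_n)\|_{U^k}$.

**Definition ($L_D$ and $W_D$).** For $D\ge1$, $L_D\subseteq\mathrm{Poly}_D$ is the subgroup of elements that are functions of finitely many elements of $\mathrm{Poly}_{D-1}$, and $W_D=\mathrm{Poly}_D/L_D$.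

So $\mathrm{Poly}_{D-1}\subseteq L_D$, and $L_1=0$, because a function of nothing is constant and vanishes at $0$. By Lemma 4, $p\,\mathrm{Poly}_D\subseteq\mathrm{Poly}_{D-1}\subseteq L_D$, so $W_D$ is an $\mathbb F_p$-vector space. With $V_n=\mathbb F_2^n$, the sequence $S_4/2$ is in $L_4$, because it is a function of $s/8\in\mathrm{Poly}_3$.

**Proposition 9.** For every $D\ge1$:

(a) If $P\in\mathrm{Poly}_D$ and $\|P\|_{U^D}>0$, then $P\in L_D$.

(b) For every $l\in L_D$ there is $l'\in L_{D+p-1}$ with $pl'=l$.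

(c) There is $\mathfrak B_D\subseteq\mathrm{Poly}_D$ mapping bijectively to a basis of $W_D$, such that for $P\in\mathfrak B_D$: $pP=0$ if $D\le p$, and $pP$ is an integer combination of elements of $\mathfrak B_{D-p+1}$ if $D>p$.

Part (a) says that the only obstruction to small norm is dependence on lower degree. Part (c) makes relations exact, and (b) is what makes (c) possible. The example after Lemma 7 shows (b) at work: for $l=S_4/2\in L_4$ the root $l'=\binom s4/4$ has degree $\le5$. The identity $\binom{N+16b}4-\binom N4=\sum_{1\le r\le4}\binom{16b}r\binom N{4-r}$, with $v\binom{16b}r\ge4-v(r)\ge2$, shows that $l'$ is a function of $s/16\in\mathrm{Poly}_4$. So $l'\in L_5$.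

The proof is by induction on $D$: parts (a) and (b) at level $D$ use (a) and (c) at levels $\le D-1$, and (c) at level $D$ uses (b) and (c) at lower levels. The next section collects what (a) and (c) give; Sections 10 to 12 carry out the induction.

## 9. Finite groups of polynomials and equidistribution of cubes

In this section $D_0\ge1$, and (a), (c) of Proposition 9 are assumed for all levels $\le D_0$. Elements of $\mathfrak B_t$ are said to have level $t$; they are not in $L_t\supseteq\mathrm{Poly}_{t-1}$, so different levels are disjoint. A finite $\mathfrak F\subseteq\mathfrak B_1\cup\dots\cup\mathfrak B_{D_0}$ is *closed* if for each $P\in\mathfrak F$ all elements occurring in the combination for $pP$ in (c) belong to $\mathfrak F$. As levels drop, every finite set lies in a finite closed one.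

**Lemma 10.** Let $\mathfrak F$ be finite and closed, $H=\langle\mathfrak F\rangle$, $H_j=H\cap\mathrm{Poly}_j$.

(i) Every $P\in\mathrm{Poly}_{D_0}$ is a function of finitely many elements of $\mathfrak B_1\cup\dots\cup\mathfrak B_{D_0}$.

(ii) $H$ is finite, and every $g\in H\setminus\{0\}$ has a level $1\le t\le D_0$ with $g\in\mathrm{Poly}_t\setminus L_t$. Then $g\notin\mathrm{Poly}_{t-1}$ and $\|g\|_{U^t}=0$.

(iii) $H=H_1\oplus H'$, where $H'$ is generated by the elements of $\mathfrak F$ of level $\ge2$.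

*Proof.* (i) Write $P=\sum c_\alpha P_\alpha+l$, a finite sum with $P_\alpha\in\mathfrak B_{D_0}$ and $l\in L_{D_0}$. The element $l$ is a function of finitely many elements of $\mathrm{Poly}_{D_0-1}$; induct on $D_0$, using $L_1=0$.

(ii) By (c), every $g\in H$ has a *reduced form* $\sum_{P\in\mathfrak F}c_PP$, $0\le c_P<p$: reduce coefficients from the top level down, moving multiples of $pP$ to lower levels. If not all $c_P$ vanish and $t$ is the top level occurring, then $g\in\mathrm{Poly}_t\setminus L_t$, because the terms of level $<t$ lie in $\mathrm{Poly}_{t-1}\subseteq L_t$ and the level-$t$ elements are independent in $W_t$. The reduced form is unique: if two reduced forms of $g$ differ, let $t$ be the top level where they differ. Then $\sum_{\text{level }t}(c_P-c_P')P\in L_t$, so $p\mid c_P-c_P'$ and $c_P=c_P'$ at level $t$, a contradiction. So $H$ is finite, and a nonzero $g$ has a level. As $\mathrm{Poly}_{t-1}\subseteq L_t$, $g\notin\mathrm{Poly}_{t-1}$, and by (a) $\|g\|_{U^t}=0$.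

(iii) For $P\in\mathfrak F$ of level $D\ge2$, $pP$ is $0$ (if $D\le p$) or a combination of elements of level $D-p+1\ge2$. So $H'$ consists of the reduced combinations of levels $\ge2$. By (ii), an element whose top level is $t\ge2$ is not in $\mathrm{Poly}_{t-1}\supseteq\mathrm{Poly}_1$, so $H_1$ consists of the reduced combinations of level $1$. Uniqueness gives the direct sum. $\square$

**Definition (the map $\pi$).** Let $A=\mathrm{Hom}(H,\mathbb T)$, $A_{(0)}=A$, and $A_{(j)}=\{a\in A:a|_{H_{j-1}}=0\}$ for $j\ge1$. After choosing representatives, define $\pi=\pi_n:V_n\to A$ by $\pi(x)(g)=g_n(x)$.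

By Lemma 4, $H$ is a finite $p$-group, hence so is $A$. As $H_0=0$, $A_{(1)}=A$; as $H_{D_0}=H$, $A_{(j)}=0$ for $j>D_0$. If $a\in A_{(w)}$ and $g\in H_{w+p-2}$, then $pg\in H_{w-1}$ by Lemma 4, so $(pa)(g)=a(pg)=0$. Thus
$$pA_{(w)}\subseteq A_{(w+p-1)}\qquad(w\ge1).\tag{5}$$
As $H$ is finite, for most $n$ the map $g\mapsto g_n$ is an injective homomorphism and $g_n\in\mathrm{Poly}_j(V_n)$ if and only if $g\in\mathrm{Poly}_j$, for $0\le j\le D_0$; we consider only such $n$. Then $\pi(x)\in A$, $\pi(0)=0$, and $\partial_h^T\pi(x)\in A_{(|T|)}$, since $|T|$ derivatives kill degree $\le|T|-1$. By (1), $(\pi(x+h_S))_S\in HK^m(A)$. So Lemma 8 gives: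
$$\Gamma\in\mathrm{Poly}_D(A\to M)\ \Longrightarrow\ \Gamma\circ\pi\text{ has degree}\le D.\tag{6}$$

**Example (the group of $\ell/2$ and $(s-|\ell|)/8$).** On $\mathbb F_2^n$, $n\ge2$, let $P_3=(s-|\ell|)/8=(\varepsilon_1+2\varepsilon_2)/4$, of degree $\le3$, with $2P_3=S_2/2$. Here we only use degrees. $H=\langle\ell/2,P_3\rangle\cong\mathbb Z/2\oplus\mathbb Z/4$, with $H_1=\langle\ell/2\rangle$, $H_2=\langle\ell/2,S_2/2\rangle$, $H_3=H$: an element $\pm P_3+\cdots$ of degree $\le2$ would have its double $S_2/2$ of degree $\le1$ by Lemma 4, which is false. Identify $A$ with $\mathbb Z/2\times\mathbb Z/4$ through the values on $\ell/2$ and $P_3$. Then $\pi(x)=(\varepsilon_0,\varepsilon_1+2\varepsilon_2)$, $A_{(2)}=0\times\mathbb Z/4$, $A_{(3)}=0\times2\mathbb Z/4$, $A_{(4)}=0$.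

**Lemma 11.** Let $m\ge1$, $\varepsilon>0$. For most $n$: $\big|\Pr_x[\pi(x)=a]-|A|^{-1}\big|\le\varepsilon$ for all $a\in A$. Moreover, for every $x\in V_n$ and all $a_T\in A_{(|T|)}$ ($\emptyset\ne T\subseteq[m]$),
$$\Big|\Pr_{h\in V_n^m}\big[\partial_h^T\pi(x)=a_T\ \forall T\ne\emptyset\big]-\prod_{T\ne\emptyset}|A_{(|T|)}|^{-1}\Big|\le\varepsilon.$$

*Proof.* Since $A_{(j)}=\mathrm{Hom}(H/H_{j-1},\mathbb T)$, its characters are $a\mapsto e(a(g))$, $g\in H/H_{j-1}$. Fourier inversion on $\prod_{T\ne\emptyset}A_{(|T|)}$ shows that the probability equals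
$$\prod_{T\ne\emptyset}|A_{(|T|)}|^{-1}\sum_{(g_T)}e\Big(-\sum_Ta_T(g_T)\Big)\,\mathbb E_h\,e\Big(\sum_T\partial_h^Tg_{T,n}(x)\Big),$$
$(g_T)$ ranging over representatives of $\prod_TH/H_{|T|-1}$. The trivial character gives the main term, and the number of characters is fixed. So it suffices that $\mathbb E_h\,e(\sum_T\partial_h^Tg_{T,n}(x))\to0$ along $\mathcal U$, uniformly in $x$, if not all $g_T$ lie in $H_{|T|-1}$.

Terms with $g_T\in H_{|T|-1}$ vanish identically. Let $T_0$ be inclusion-maximal with $g_{T_0}\notin H_{|T_0|-1}$ and $k=|T_0|\ge1$. Every other nonvanishing term has $T\not\supseteq T_0$, so it does not depend on $h_i$ for some $i\in T_0$. Fix $h_s$ for $s\notin T_0$ and collect these other terms into factors $b_i$, $i\in T_0$. Lemma 6 bounds the expectation by $\|e(g_{T_0,n})\|_{U^k}\le\|e(g_{T_0,n})\|_{U^t}$, where $t$ is the level of $g_{T_0}$; here $t\ge k$ because $g_{T_0}\notin\mathrm{Poly}_{k-1}$. The last norm does not involve $x$ and tends to $0$ by Lemma 10(ii). Likewise, for $g\ne0$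 of level $t$, $|\mathbb E_xe(g_n(x))|=\|e(g_n)\|_{U^1}\le\|e(g_n)\|_{U^t}\to0$, and Fourier inversion on $A$ gives the first claim. $\square$

**Corollary 12.** For each fixed $m\ge1$, for most $n$, every element of $HK^m(A)$ has the form $(\pi(x+h_S))_S$; in particular $\pi_n$ is onto. Hence for each $D\ge0$, for most $n$ and all $\Gamma:A\to M$: if $\Gamma\circ\pi_n$ has degree $\le D$, then $\Gamma\in\mathrm{Poly}_D(A\to M)$.

*Proof.* Apply Lemma 11 with $\varepsilon$ smaller than all main terms. Choose first $x$ with $\pi(x)=a_\emptyset$, then $h$ with $\partial_h^T\pi(x)=a_T$ for all $T\ne\emptyset$. The second statement is Lemma 8 with $m=D+1$. $\square$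

## 10. Polynomials with non-vanishing Gowers norm: part (a)

**Step 1: the case $D=1$.** Each $P_n$ is a homomorphism to $\mathbb T$, so $|\mathbb E\,e(P_n)|\in\{0,1\}$, and $\|P\|_{U^1}>0$ forces $P_n=0$ for most $n$, so $P=0$. From now on $D\ge2$, and Section 9 is available with $D_0=D-1$.

**Step 2: pass to a biased polynomial.** By Theorem 5 with $s=D-1$, after subtracting constants, there are $Q\in\mathrm{Poly}_{D-1}$ and $c>0$ with $|\mathbb E\,e(R_n)|\ge c$ for most $n$, where $R=P-Q\in\mathrm{Poly}_D$. As $Q\in L_D$, it suffices to show $R\in L_D$.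

**Step 3: recover $R_n$ from boundedly many derivatives, off a small set.** Put $\mu=\mathbb E\,e(R_n)$. For every $x$, $\mathbb E_h\,e(\partial_hR_n(x))=\mu\,e(-R_n(x))$. As $R_n(x)\in U_D$, distinct possible values of the right side are at least $3\rho$ apart, $\rho:=\frac c3|1-e(p^{-D})|$. Let $\eta'=2^{-D-3}$ and $r\ge1/(\rho^2\eta')$. By Chebyshev's inequality, for each $x$ and independent uniform $h_1,\dots,h_r$, the average $\frac1r\sum_ie(\partial_{h_i}R_n(x))$ is within less than $\rho$ of $\mu\,e(-R_n(x))$ with probability $\ge1-\eta'$. So some fixed $h_1,\dots,h_r$, depending on $n$, work for all $x$ outside a set $B_n$ with $|B_n|\le\eta'|V_n|$. Two points off $B_n$ with the same values $\partial_{h_i}R_n$ have values $\mu e(-R_n)$ less than $2\rho$ apart, hence equal. So off $B_n$, $R_n$ is a function of $\partial_{h_1}R_n,\dots,\partial_{h_r}R_n$. Up to additive constants these are $r$ elements of $\mathrm{Poly}_{D-1}$, and $r$ does not depend on $n$. By Lemma 10(i) there is a group $H$ as in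 Section 9, with $D_0=D-1$, such that for most $n$, $R_n=\Gamma_n\circ\pi_n$ off $B_n$ for some $\Gamma_n:A\to\mathbb T$.

**Step 4: remove the exceptional set.** We show that, for most $n$, $\pi(x)=\pi(y)$ implies $R_n(x)=R_n(y)$, also on $B_n$. Let $m=D+1$ and $h\in V_n^m$ be uniform. For $S\ne\emptyset$ the point $x+h_S$ is uniform, so with probability $\ge1-2^{D+1}\eta'=\frac34$ all $x+h_S$, $S\ne\emptyset$, avoid $B_n$; call such $h$ good for $x$. The same holds for $y$. Let $E_x$ be the set of tuples $(\partial_h^T\pi(x))_{T\ne\emptyset}$ arising from $h$ good for $x$, and define $E_y$ likewise. Let $\mathcal N=\prod_{T\ne\emptyset}|A_{(|T|)}|$. By Lemma 11 with $\varepsilon=\frac1{4\mathcal N}$, for most $n$ and all $x,y$ the distributions of the tuples for $x$ and for $y$ have total variation distance $\le\frac12\mathcal N\cdot2\varepsilon=\frac14$. Under the distribution for $y$, $E_x$ has probability $\ge\frac34-\frac14=\frac12$ and $E_y$ has probability $\ge\frac34$, so $E_x\cap E_y\ne\emptyset$.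 Thus there are $h$ good for $x$ and $h'$ good for $y$ with the same tuple, and as $\pi(x)=\pi(y)$, (1) gives $\pi(x+h_S)=\pi(y+h'_S)$ for all $S$. Since $R_n$ has degree $\le D$,
$$R_n(x)=-\sum_{S\ne\emptyset}(-1)^{|S|}\Gamma_n(\pi(x+h_S))=-\sum_{S\ne\emptyset}(-1)^{|S|}\Gamma_n(\pi(y+h'_S))=R_n(y).$$
So for most $n$, $R_n$ is a function of $\pi_n$, that is, of the finitely many elements of $H\subseteq\mathrm{Poly}_{D-1}$. Hence $R\in L_D$. $\square$

## 11. Exact relations: part (c)

Lift a basis of $W_D$ to elements $P\in\mathrm{Poly}_D$. We may change each $P$ by elements of $L_D$, and do so to correct $pP$.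

**Step 1: $D<p$.** Then $pP\in\mathrm{Poly}_{D-p+1}=0$ by Lemma 4.

**Step 2: $D=p$.** Then $pP\in\mathrm{Poly}_1$, so $pP=\ell/p$ with linear forms $\ell=(\ell_n)$. If $\ell_n=0$ for most $n$, nothing is needed. Otherwise let $l'=|\ell|/p^2$. By Lemma 7(1) and (3) it has degree $\le1+(p-1)=p$; it vanishes at $0$ and is a function of $\ell/p\in\mathrm{Poly}_1\subseteq\mathrm{Poly}_{p-1}$. So $l'\in L_p$, and $pl'=pP$. Replace $P$ by $P-l'$. For $p=2$ and $P=s/4$ this is the passage to $S_2/2$ in Section 5.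

**Step 3: $D>p$.** Put $t=D-p+1$, so $2\le t<D$. Then $pP\in\mathrm{Poly}_t$, so $pP=\sum c_\beta P_\beta+l$ with $P_\beta\in\mathfrak B_t$ and $l\in L_t$. By (b) at level $t$ there is $l'\in L_{t+p-1}=L_D$ with $pl'=l$. Replace $P$ by $P-l'$. $\square$

## 12. Extracting $p$-th roots: part (b)

Since $L_1=0$, let $D\ge2$ and $l\in L_D$. Section 9 is available with $D_0=D-1$.

**Step 1: a fixed finite model of $l$.** By the definition of $L_D$ and Lemma 10(i) there are $H\subseteq\mathrm{Poly}_{D-1}$, $A$, $\pi$ as in Section 9, so $A_{(D)}=0$, with $l_n=\Gamma_n\circ\pi_n$ for most $n$. As $\pi_n$ is onto for most $n$, $\Gamma_n$ takes values in $U_D$. There are finitely many functions $A\to U_D$, so $\Gamma_n=\Gamma$ is constant for most $n$; we work with such $n$. By Lemma 4, $p^il_n\in\mathrm{Poly}_{D-i(p-1)}(V_n)$ for $i\ge0$. By Corollary 12 and surjectivity,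
$$p^i\Gamma\in\mathrm{Poly}_{D-i(p-1)}(A\to\mathbb T)\ \text{ if }D-i(p-1)\ge1,\qquad p^i\Gamma=0\ \text{ otherwise}.\tag{7}$$

**Step 2: integer coordinates of small type for $\pi$.** By Lemma 10(iii), $A=B\oplus A_{(2)}$ with $B=\{a:a|_{H'}=0\}$. Since $pH_1=0$, $H_1$ has a basis $\ell_1/p,\dots,\ell_{r_1}/p$ over $\mathbb F_p$. Let $u_1,\dots,u_{r_1}\in B$ be the dual basis, $u_i(\ell_j/p)=1/p$ if $i=j$ and $0$ otherwise, and put $w_i=1$ for $i\le r_1$. The $B$-component of $\pi(x)$ is $\sum_{i\le r_1}|\ell_i(x)|u_i$, and it is linear in $x$, as $pu_i=0$.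

By (5) each $A_{(w)}/A_{(w+1)}$ is an $\mathbb F_p$-space. Choose $u_{r_1+1},\dots,u_r\in A_{(2)}$ with weights $w_i\ge2$, $u_i\in A_{(w_i)}$, so that those with $w_i=w$ give a basis of $A_{(w)}/A_{(w+1)}$, for each $w\ge2$. Every element of $A_{(w)}$, $w\ge2$, is $\sum_{w_i\ge w}y_iu_i$ with $0\le y_i<p$.

Let $\pi'$ be the $A_{(2)}$-component of $\pi$ and identify $V_n$ with some $\mathbb F_p^N$. If $|a|\ge2$, then $\nabla^a$ kills the linear $B$-component, so $\nabla^a\pi'(0)=\nabla^a\pi(0)\in A_{(|a|)}$. If $|a|\le 1$, $\nabla^a\pi'(0)\in A_{(2)}$ anyway. So $\nabla^a\pi'(0)\in A_{(\max(|a|,2))}$, and we can write $\nabla^a\pi'(0)=\sum_{i>r_1,\,w_i\ge|a|}y_{a,i}u_i$ with integers $y_{a,i}$, all $y_{0,i}=0$ because $\pi'(0)=0$. The Newton expansion (2) gives $\pi'(x)=\sum_{i>r_1}N_i(x)u_i$ with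
$$N_i(x)=\sum_{|a|\le w_i}y_{a,i}\prod_k\binom{|x_k|}{a_k}\in\mathbb Z .$$
By Lemma 7, $N_i$ has type $\le w_i$; and $N_i(0)=0$. Put $N_i=|\ell_i|$, of type $\le1=w_i$, for $i\le r_1$. So $\pi(x)=\sum_iN_i(x)u_i$.

**Step 3: expand $\Gamma$ in binomials and bound the orders of the coefficients.** Let $E_i$ be translation by $u_i$ on functions on $A$, and $\Delta_i=E_i-1$. If $p^KA=0$, then $E_i^{p^K}=1$, so $\Delta_i^{p^K}=(E_i-1)^{p^K}\in p\mathbb Z[E_i]$, and $\Delta_i$ is nilpotent on $U_D$-valued functions. Expanding $\prod_i(1+\Delta_i)^{x_i}$ we get, for $x_i\in\{0,\dots,p-1\}$ ($i\le r_1$) and $x_i\in\mathbb Z$ ($i>r_1$),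
$$\Gamma\Big(\sum_ix_iu_i\Big)=\sum_sc_s\prod_i\binom{x_i}{s_i},\qquad c_s=\Big(\prod_i\Delta_i^{s_i}\Gamma\Big)(0),\tag{8}$$
a finite sum, with $s_i\le p-1$ for $i\le r_1$. Also $c_0=\Gamma(0)=l(0)=0$. We claim:
$$\text{if }c_s\ne0\text{ has order }p^j\ (j\ge1),\text{ then }\ \sum_is_iw_i+(j-1)(p-1)\le D.\tag{9}$$
Indeed $\big(\prod_i\Delta_i^{s_i}(p^{j-1}\Gamma)\big)(0)=p^{j-1}c_s\ne0$, with $s\ne0$ and $u_i\in A_{(w_i)}$; apply (7) with $i=j-1$.

**Step 4: gain one for a linear term in a coordinate of weight $\ge2$.** We claim: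
$$\text{if }i>r_1\text{ and }c_{\mathbf 1_i}\text{ has order }p^j,\ j\ge1,\text{ then }\ w_i+(j-1)(p-1)\le D-1.\tag{10}$$
Suppose equality holds in (9) for $s=\mathbf 1_i$. By (5), $p^{j-1}u_i\in A_{(w_i+(j-1)(p-1))}=A_{(D)}=0$. So $\Gamma(p^{j-1}u_i)=\Gamma(0)$, which by (8) says $\sum_{q\ge1}\binom{p^{j-1}}qc_{q\mathbf 1_i}=0$. For $q\ge2$ with $c_{q\mathbf 1_i}$ of order $p^{j_q}$, $j_q\ge1$, (9) gives $qw_i+(j_q-1)(p-1)\le D=w_i+(j-1)(p-1)$, that is, $j_q\le j-\frac{(q-1)w_i}{p-1}$. As $w_i\ge2$ and $v(q)(p-1)\le q-1$,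
$$j_q-\big(j-1-v(q)\big)\le1+v(q)-\frac{(q-1)w_i}{p-1}<1 .$$
So $j_q\le j-1-v(q)\le v\binom{p^{j-1}}q$, and the $q$-th term vanishes. Hence the term $q=1$ vanishes too: $p^{j-1}c_{\mathbf 1_i}=0$, a contradiction. (For $w_i=1$ and $q=p$ the middle expression equals $1$; the splitting in Lemma 10(iii) keeps weight $1$ out of this step.)

**Step 5: define the root and bound its degree.** Choose $c_s'\in\mathbb T$ with $pc_s'=c_s$, of order $p^{j+1}$ if $c_s$ has order $p^j$, $j\ge1$, and $c_s'=0$ if $c_s=0$. Put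
$$l'(x)=\sum_sc_s'\prod_i\binom{N_i(x)}{s_i}.$$
Then $pl'=\Gamma\circ\pi=l$ by (8), since $N_i(x)\in\{0,\dots,p-1\}$ for $i\le r_1$; and $l'(0)=0$ because $N_i(0)=0$ and $c'_0=0$. By Lemma 7, $\prod_i\binom{N_i}{s_i}$ has type $\le\sum s_iw_i$. By (3) and (9) each term has degree $\le\sum s_iw_i+j(p-1)\le D+p-1$. So $l'\in\mathrm{Poly}_{D+p-1}$.

**Step 6: the root is a function of polynomials of degree $\le D+p-2$.** Consider a term with $c_s$ of order $p^j$, $j\ge1$. It is determined by the residues of $\binom{N_i}{s_i}$ mod $p^{j+1}$ for those $i$ with $s_i\ge1$. For $i\le r_1$, $N_i=|\ell_i|$ is a function of $\ell_i/p\in\mathrm{Poly}_1\subseteq\mathrm{Poly}_{D+p-2}$.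

Let $i>r_1$, $s_i\ge1$, $\Lambda=\lfloor\log_ps_i\rfloor$ and $M=j+1+\Lambda$. In $\binom{N+p^Mb}{s_i}-\binom N{s_i}=\sum_{1\le q\le s_i}\binom{p^Mb}q\binom N{s_i-q}$ we have $v\binom{p^Mb}q\ge M-v(q)\ge M-\Lambda=j+1$. So $\binom{N_i}{s_i}$ mod $p^{j+1}$ depends only on $N_i$ mod $p^M$, that is, on $N_i/p^M$. By (3), $N_i/p^M\in\mathrm{Poly}_{w_i+(j+\Lambda)(p-1)}$. We claim $w_i+(j+\Lambda)(p-1)\le D+p-2$.

If $s=\mathbf 1_i$, then $\Lambda=0$ and this is (10). Otherwise, by (9), it suffices that $w_i+\Lambda(p-1)+1\le\sum_ks_kw_k$. There are three cases.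

- If $s_i=1$, then $\Lambda=0$ and another $s_k\ge1$, so $\sum_ks_kw_k\ge w_i+1$.
- If $s_i\ge2$ and $\Lambda=0$, then $w_i+1\le2w_i\le s_iw_i$.
- If $\Lambda\ge1$, then $s_iw_i\ge w_i+(p^\Lambda-1)w_i\ge w_i+2\Lambda(p-1)\ge w_i+\Lambda(p-1)+1$.

The set of $s$ with $c_s\ne0$ depends only on $\Gamma$, so $l'$ is a function of a number, independent of $n$, of elements of $\mathrm{Poly}_{D+p-2}$. Hence $l'\in L_{D+p-1}$. This proves (b), and with it Proposition 9. $\square$

## 13. $\mathbb F_p$-valued functions on a filtered group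

Let $A$, $A_{(\bullet)}$ be as in Section 7. We describe $\mathrm{Poly}_D(A\to\mathbb F_p)$ by digits, and need the right weights for them. For $w\ge1$ put
$$A_w^*=\sum_{p^je\ge w,\ j\ge0,\ e\ge1}p^jA_{(e)} .$$
The reason for $p^je$ is that in $\mathbb F_p[A]$ we have $[p^ju]-1=([u]-1)^{p^j}$: taking one derivative along $p^ju$ is the same as taking $p^j$ derivatives along $u$.

Then $A_1^*=A$, $A_w^*$ is decreasing and $0$ for large $w$, $A_{(e)}\subseteq A_e^*$, and $pA_w^*\subseteq A_{pw}^*\subseteq A_{w+1}^*$. Choose $u_1,\dots,u_r$ with weights $w_1\le\dots\le w_r$, $u_i\in A_{w_i}^*$, such that for each $w$ those with $w_i=w$ give an $\mathbb F_p$-basis of $A_w^*/A_{w+1}^*$. (These are unrelated to the $u_i$ of Section 12.) Each $a\in A$ is uniquely $\sum x_iu_i$ with $x_i\in\{0,\dots,p-1\}$: such sums exhaust $A$, and there are $p^r=|A|$ of them. If $a\in A_w^*$, then $x_i=0$ whenever $w_i<w$. View the $x_i$ as functions $A\to\mathbb F_p$. For $\alpha\in\mathbb Z_{\ge0}^r$ put $w(\alpha)=\sum\alpha_iw_i$.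

**Example (weights $1,2,4$).** For $A=\mathbb Z/2\times\mathbb Z/4$ from Section 9: $A_1^*=A$, $A_2^*=0\times\mathbb Z/4$, $A_3^*=A_4^*=0\times2\mathbb Z/4$ (since $2A_{(2)}$ counts for $w=4$), and $A_5^*=0$. So $u_1=(1,0)$, $u_2=(0,1)$, $u_3=(0,2)$ have weights $1,2,4$. The digits of $\pi(x)$ are $\varepsilon_0,\varepsilon_1,\varepsilon_2$, that is $S_1,S_2,S_4$, of degrees $1,2,4$ for $n\ge4$. Note that $u_3\in A_{(3)}$ but $u_3\notin A_{(4)}$: the filtration $A_{(\bullet)}$ alone would suggest weight $3$.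

**Lemma 13.** For $D\ge1$, $\mathrm{Poly}_D(A\to\mathbb F_p)$ consists exactly of the functions
$$\Gamma=\sum_{\alpha\in\{0,\dots,p-1\}^r,\ w(\alpha)\le D}\gamma_\alpha\prod_i\binom{x_i}{\alpha_i},\qquad\gamma_\alpha\in\mathbb F_p .$$
Moreover, for such $\Gamma$, $a\in A$ and $b\in A_D^*$, $\Gamma(a+b)-\Gamma(a)=\Gamma(b)-\Gamma(0)$.

*Proof.* **Step 1: translate into ideals.** In $\mathbb F_p[A]$ let $J_w$ ($w\ge1$) be the span of all $[a]\prod_{i=1}^m([a_i]-1)$ with $m\ge1$, $a\in A$, $a_i\in A_{(e_i)}$, $e_i\ge1$, $\sum e_i\ge w$. These are ideals, decreasing in $w$, with $J_wJ_{w'}\subseteq J_{w+w'}$, and $\Gamma\in\mathrm{Poly}_D(A\to\mathbb F_p)$ if and only if $\Gamma$, extended linearly, vanishes on $J_{D+1}$. For $u\in A_{(e)}$, $[p^ju]-1=([u]-1)^{p^j}\in J_{p^je}$. With $[a+b]-1=[b]([a]-1)+([b]-1)$ we get $[a]-1\in J_w$ for all $a\in A_w^*$. So for $a\in A$ and $b\in A_D^*$, $([a]-1)([b]-1)\in J_1J_D\subseteq J_{D+1}$, which gives the last claim of the lemma.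

**Step 2: a basis of the group algebra.** Let $y_i=[u_i]-1\in J_{w_i}$. Since $[\sum x_iu_i]=\prod(1+y_i)^{x_i}=\sum_\alpha\prod_i\binom{x_i}{\alpha_i}y^\alpha$, the $p^r=|A|$ elements $y^\alpha$, $\alpha\in\{0,\dots,p-1\}^r$ (the *reduced monomials*), span $\mathbb F_p[A]$ and hence form a basis, and
$$\Gamma=\sum_\alpha\Gamma(y^\alpha)\prod_i\binom{x_i}{\alpha_i}.\tag{11}$$
The values $\Gamma(y^\alpha)$ can be prescribed arbitrarily. So the lemma follows once we show $J_w=K_w:=\mathrm{span}\{y^\alpha\text{ reduced}:w(\alpha)\ge w\}$ for $w\ge1$. The inclusion $K_w\subseteq J_w$ is clear.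

**Step 3: single elements.** For $a\in A_w^*$, the formula for $[\sum x_iu_i]$ shows that $[a]-1$ is a combination of reduced monomials $y^\alpha\ne1$ involving only $y_i$ with $w_i\ge w$; so $[a]-1\in K_w$.

**Step 4: reducing monomials does not lower weight.** We claim that every monomial $y^\beta$, $\beta\in\mathbb Z_{\ge0}^r$, supported on indices $\ge k$ is a combination of reduced monomials supported on indices $\ge k$ of weight $\ge w(\beta)$. Use downward induction on $k$, trivial for $k=r+1$, and for fixed $k$ strong induction on $b=\beta_k$. If $b<p$, apply the case $k+1$ to the remaining factor. If $b\ge p$, then $y_k^p=[pu_k]-1$ with $pu_k\in A_{pw_k}^*$. By Step 3, $y_k^p$ is a combination of reduced monomials $\ne1$ in $y_i$ with $w_i\ge pw_k>w_k$, hence $i>k$, and of weight $\ge pw_k$. Substitute for one factor $y_k^p$; the exponent of $y_k$ drops to $b-p$ and the weight does not decrease.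

**Step 5: conclusion.** By Step 4, $K_wK_{w'}\subseteq K_{w+w'}$, with $K_0=\mathbb F_p[A]$. With Step 3 and $A_{(e)}\subseteq A_e^*$, each generator of $J_w$ lies in $K_w$. $\square$

## 14. Bias removes the coordinates of weight $d$: proof of Theorem 1

**Step 1: a limit of counterexamples.** Suppose Theorem 1 fails for some $p,d,\delta$. Then for each $k\in\mathbb N$ there is $f_k:V_k\to\mathbb F_p$ of degree $\le d$ with $\mathrm{bias}(f_k)\ge\delta$, on some $V_k=\mathbb F_p^{n_k}$, without a representation as in Theorem 1 with $r\le k$. Constants are allowed in the representation ($\alpha=0$) and do not change the bias, so we may assume $f_k(0)=0$. Then $P=(f_k/p)_k\in\mathrm{Poly}_d$, for the sequence $(V_k)$.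

**Step 2: one function $\Gamma$ on one finite group.** By Proposition 9 and Lemma 10(i) with $D_0=d$, $P$ is a function of a finite closed $\mathfrak F\subseteq\mathfrak B_1\cup\dots\cup\mathfrak B_d$. With $H=\langle\mathfrak F\rangle$, $A$, $\pi$ as in Section 9, for most $k$ we have $f_k=\Gamma_k\circ\pi_k$ with $\Gamma_k:A\to\mathbb F_p$. There are finitely many possible $\Gamma_k$, so $\Gamma_k=\Gamma$ for most $k$. By Corollary 12, $\Gamma\in\mathrm{Poly}_d(A\to\mathbb F_p)$. By the first part of Lemma 11, $\big|\mathbb E_{a\in A}\omega^{\Gamma(a)}\big|=\lim_{\mathcal U}\mathrm{bias}(f_k)\ge\delta>0$.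

**Step 3: only weights $\le d-1$ occur.** By Lemma 13, $\Gamma=\sum_{w(\alpha)\le d}\gamma_\alpha\prod_i\binom{x_i}{\alpha_i}$. Coordinates with $w_i>d$ do not occur. A coordinate with $w_i=d$ occurs only in the term $\gamma_{\mathbf 1_i}x_i$, where by (11) $\gamma_{\mathbf 1_i}=\Gamma([u_i]-1)=\Gamma(u_i)-\Gamma(0)$. As $u_i\in A_d^*$, Lemma 13 gives $\Gamma(a+u_i)=\Gamma(a)+\gamma_{\mathbf 1_i}$ for all $a$, so
$$\mathbb E_a\omega^{\Gamma(a)}=\mathbb E_a\omega^{\Gamma(a+u_i)}=\omega^{\gamma_{\mathbf 1_i}}\,\mathbb E_a\omega^{\Gamma(a)} .$$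
The expectation is nonzero, so $\gamma_{\mathbf 1_i}=0$. (For $\Gamma=\varepsilon_2$ on $\mathbb Z/2\times\mathbb Z/4$, with $d=4$, this is the translation by $(0,2)$, which flips $\varepsilon_2$ and shows that its bias on $A$ is $0$.)

**Step 4: pull back to $V_k$.** For the remaining $i$ put $X_i=x_i\circ\pi_k$. By Lemma 13, $x_i\in\mathrm{Poly}_{w_i}(A\to\mathbb F_p)$, so $\deg X_i\le w_i\le d-1$ by (6). For $\alpha_i<p$ the binomial $\binom{X_i}{\alpha_i}$ is a polynomial of degree $\alpha_i$ in $X_i$ over $\mathbb F_p$, and expanding it produces only exponents $\le\alpha_i$, hence weights still $\le d$. So for most $k$ we obtain a representation of $f_k$ as in Theorem 1 with $r\le\log_p|A|$, a bound independent of $k$. As $\mathcal U$ is nonprincipal, sets in $\mathcal U$ are infinite, so this happens for some $k\ge\log_p|A|$. That contradicts the choice of $f_k$, and Theorem 1 is proved. $\blacksquare$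

With Corollary 2, for every $\delta>0$ there is $C(\delta)$ such that every $f:\mathbb F_2^n\to\mathbb F_2$ of degree $6$ with $\mathrm{bias}(f)\ge\delta$ equals $\sum_{i=1}^CG_iH_i+Q$ with $C\le C(\delta)$, $G_i,H_i$ nonconstant, $\deg G_i+\deg H_i\le6$ and $\deg Q\le5$.

## 15. Sums of few products are biased up to lower degree: proof of Theorem 3

The purpose is to expand $\omega^F$, for a sum of products $F$, in few exponentials of linear combinations of the factors. Let $F=f-Q=\sum_{i\le C}G_iH_i$. For $a,b\in\mathbb F_p$,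
$$\omega^{ab}=\frac1p\sum_{s,t\in\mathbb F_p}\omega^{-st}\,\omega^{sa+tb},$$
because $\sum_t\omega^{t(b-s)}$ is $p$ if $s=b$ and $0$ otherwise. Multiplying these identities over $i\le C$ gives
$$\omega^F=p^{-C}\sum_{s,t\in\mathbb F_p^C}\omega^{-s\cdot t}\,\omega^{s\cdot G+t\cdot H}.$$
Multiply by $\overline{\omega^F}$ and take expectations: $1\le p^{-C}\sum_{s,t}\big|\mathbb E\,\omega^{F-s\cdot G-t\cdot H}\big|$. There are $p^{2C}$ terms, so some $(s,t)$ has $\mathrm{bias}(F-s\cdot G-t\cdot H)\ge p^{-C}$. Take $Q'=Q+s\cdot G+t\cdot H$, so that $f-Q'=F-s\cdot G-t\cdot H$. Since all $G_i,H_i$ are nonconstant with $\deg G_i+\deg H_i\le d$, their degrees are $\le d-1$, so $\deg Q'\le d-1$. $\blacksquare$
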